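# Colored hyperplanes and the monodromy of the Milnor fiber: subarrangements of Coxeter arrangements

## 1. Six planes in three colors

Take the six planes $x=\pm y$, $y=\pm z$, $z=\pm x$ in $\mathbb C^3$. Their union is the zero set of
$$Q=q_1q_2q_3,\qquad q_1=x^2-y^2,\quad q_2=y^2-z^2,\quad q_3=z^2-x^2 .$$
Let $F=\{Q=1\}$. Since $Q$ is homogeneous of degree $6$, multiplication by $e^{2\pi i/6}$ maps $F$ to itself; call this map $h$. What does $h$ do to $H_1(F,\mathbb C)$?

A piece of the answer can be found by hand, because $q_1+q_2+q_3=0$. Put $\omega=e^{2\pi i/3}$ and
$$E=\{(u,v)\in\mathbb C^2:\ uv(u+v)=-1\},\qquad r(u,v)=\omega\,(u,v).$$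
On $F$ we have $q_3=-(q_1+q_2)$, so $\varphi=(q_1,q_2)$ maps $F$ to $E$. The $q_i$ are quadratic, so they are multiplied by $\omega$ under $h$; that is, $\varphi h=r\varphi$.

The map $\varphi$ has a continuous section. Given $(u,v)\in E$, put $s=1+|u|^2+|v|^2$. Then $s>|u|$ and $s>|v|$, so $s+u$, $s$ and $s-v$ have positive real part. Their principal square roots $x=\sqrt{s+u}$, $y=\sqrt s$, $z=\sqrt{s-v}$ depend continuously on $(u,v)$, and $x^2-y^2=u$, $y^2-z^2=v$, so $(x,y,z)\in F$ lies over $(u,v)$. Hence $\varphi^*:H^1(E,\mathbb C)\to H^1(F,\mathbb C)$ is injective, and $\varphi^*r^*=h^*\varphi^*$.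

Now $E$ is easy. Its projective closure $uv(u+v)=-w^3$ is a smooth cubic: at a singular point $w=0$ and the gradient of $uv(u+v)$ vanishes, which forces $u=v=0$ because the three factors are distinct. So $E$ is connected. The group $\langle r\rangle$ acts freely on $E$, and $(u,v)\mapsto[u:v]$ identifies the quotient with $\mathbb P^1$ minus three points, of Euler characteristic $-1$. Therefore $\chi(E)=-3$. As $E$ is a non-compact connected Riemann surface, $b_0=1$, $b_2=0$, and so $b_1(E)=4$. The $r^*$-invariant part of $H^1(E,\mathbb C)$ is $H^1$ of the quotient, of dimension $2$. On the other two dimensions the eigenvalues are $\omega$ or $\bar\omega$, and since the characteristic polynomial is rational, each occurs once. So $r^*$ has characteristic polynomial $(t-1)^2\Phi_3(t)$, where $\Phi_k$ is the $k$-th cyclotomic polynomial, and $\Phi_3$ divides the characteristic polynomial of $h$ on $H^1(F,\mathbb C)$, equivalently on $H_1(F,\mathbb C)$.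

This has a combinatorial shadow. Give a plane the color $0$, $1$ or $2$ according to which of $q_1,q_2,q_3$ it divides, and look at the lines where planes meet. On each of the three coordinate axes exactly two planes meet, for instance $x=y$ and $x=-y$; they have the same color. On each of the four lines spanned by $(1,\pm1,\pm1)$ exactly three planes meet, one of each color. (All pairs are counted: $3\cdot1+4\cdot3=15$.) So the coloring is a function $a$ from planes to $\mathbb F_3$ which is constant on the double lines and has sum $0$ on the triple lines. Let us find all such functions. The double lines leave three values $a_1,a_2,a_3$, one for each $q_i$, and each triple line says $a_1+a_2+a_3=0$. The solution space has dimension $2$: the constants, and one more dimension, spanned modulo constants by our coloring.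

The same game can be played over $\mathbb F_p$: require that $a$ has sum $0$ on a line where the number of planes is divisible by $p$, and that $a$ is constant on the planes through any other line. For the six planes and $p\ne3$ every line forces constancy (on a double line with $p=2$, sum $0$ means $a_1=-a_2=a_2$), and any two planes meet in a line, so only constants survive.

So here a factor $\Phi_3$ in the topology comes with a coloring over $\mathbb F_3$, and over the other primes there are no colorings. How far does this go? Can the monodromy on $H_1$ of the Milnor fiber be read off from such linear algebra over finite fields?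

## 2. The formula $(\ast)$ and two theorems

Let $\mathcal A=\{H_1,\dots,H_n\}$ be a central arrangement of $n$ hyperplanes in $\mathbb C^\ell$, with defining polynomial $Q=\prod_{H\in\mathcal A}\alpha_H$, where $\alpha_H$ is a linear form with kernel $H$. The **rank** of $\mathcal A$ is the codimension of $\bigcap_H H$. The **Milnor fiber** is $F_{\mathcal A}=Q^{-1}(1)$, its **monodromy** is $h(z)=e^{2\pi i/n}z$, and
$$\Delta_1^{\mathcal A}(t)=\det(t\cdot\mathrm{id}-h_*\mid H_1(F_{\mathcal A},\mathbb C)).$$

For a prime $p$, the Orlik–Solomon algebra $A^*=A^*_{\mathbb F_p}(\mathcal A)$ is the quotient of the exterior algebra over $\mathbb F_p$ on generators $e_H$, $H\in\mathcal A$, by the ideal generated by $\partial(e_{K_1}\cdots e_{K_q})=\sum_i(-1)^{i-1}e_{K_1}\cdots\widehat{e_{K_i}}\cdots e_{K_q}$ for all linearly dependent sets $\{K_1,\dots,K_q\}$. Put $\omega_1=\sum_H e_H$. Since $\omega_1^2=0$, left multiplication $\mu_{\omega_1}$ makes $A^*$ a cochain complex.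

**Definition (Betti–Aomoto number).** $\beta_p(\mathcal A)=\dim_{\mathbb F_p}H^1(A^*_{\mathbb F_p}(\mathcal A),\mu_{\omega_1})$.

Lemma 1 below shows that this is the count of Section 1: the dimension of the space of functions obeying the rule, minus $1$ for the constants. For the six planes, $\beta_3=1$ and $\beta_p=0$ for $p\neq 3$.

A **Coxeter arrangement** is the complexified reflection arrangement of a finite real reflection group. A **graphic arrangement** is a subarrangement of a Coxeter arrangement of type $B$, that is, one defined by forms among $x_i\pm x_j$ ($i\ne j$) and $x_i$. The six planes form the arrangement $D_3=A_3$ inside $B_3$.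

A known result of Măcinic and Papadima says that for graphic $\mathcal A$ of rank at least $3$
$$\Delta_1^{\mathcal A}(t)=(t-1)^{n-1}\bigl(\Phi_2(t)\Phi_4(t)\bigr)^{\beta_2(\mathcal A)}\,\Phi_3(t)^{\beta_3(\mathcal A)}\,\Phi_5(t)^{\beta_5(\mathcal A)}.\tag{$\ast$}$$
The problem, taken from D. A. Macinic, "A survey of combinatorial aspects in the topology of complex hyperplane arrangements", arXiv:0811.2156 (2008), is whether $(\ast)$ holds for every subarrangement of rank at least $3$ of an arbitrary Coxeter arrangement. It does, in a sharper form.

**Theorem A.** Let $\mathcal A$ be a subarrangement of rank $\ge3$, with $n$ hyperplanes, of an arbitrary (possibly reducible) Coxeter arrangement. Then $\beta_p(\mathcal A)=0$ for every prime $p\ne3$, $\beta_3(\mathcal A)\in\{0,1\}$, and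
$$\Delta_1^{\mathcal A}(t)=(t-1)^{n-1}\,\Phi_3(t)^{\beta_3(\mathcal A)}.$$
In particular $(\ast)$ holds.

**Theorem B.** (a) Let $\mathcal A$ be as in Theorem A, contained in a Coxeter arrangement without components of type $H_3,H_4$. Then $\beta_3(\mathcal A)=1$ if and only if $\mathcal A$ is, up to a linear change of coordinates and a trivial factor, the reflection arrangement of type $A_3$ or $D_4$. (b) Exactly $135$ rank‑3 subarrangements of the $H_3$ arrangement have $\beta_3=1$: $125$ with $6$ planes and $10$ with $9$ planes.

A trivial factor means extra coordinates that occur in none of the forms. Theorem B is a supplement, not needed for $(\ast)$. For rank‑4 subarrangements of $H_4$ Theorem A applies, but those with $\beta_3=1$ are not classified here. The proof of Theorem A does not use the Măcinic–Papadima result.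

## 3. Eigenspaces of the monodromy as twisted cohomology

The aim of this section is to replace $\Delta_1^{\mathcal A}$ by the dimensions of cohomology groups with rank one coefficients.

Let $M=\mathbb C^\ell\setminus\bigcup_H H$, $U=M/\mathbb C^*$ and $G=\pi_1(M)$. The group $H_1(M,\mathbb Z)=G^{ab}=\mathbb Z^n$ is free on the meridians, the small loops around the hyperplanes. Let $\deg:G\to\mathbb Z$ send every meridian to $1$; then $\deg$ of a loop is the winding number of $Q$ along it. For $\zeta\in\mathbb C^*$ let $L_\zeta$ be the rank one local system on $M$ with monodromy $\zeta$ around every hyperplane, so that $g\in G$ acts by $\zeta^{\deg g}$; write $\mathbb C_\zeta$ for this $G$-module. The loop $\theta\mapsto e^{i\theta}z$ has degree $n$, so $L_\zeta$ descends to $U$ when $\zeta^n=1$.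

**Step 1: the cover $F_{\mathcal A}\to U$.** We identify it, in order to split $H^1(F_{\mathcal A})$. Two points of $F_{\mathcal A}$ on one line through $0$ differ by an $n$-th root of unity, so $F_{\mathcal A}\to U$ is an $n$-fold cyclic cover with deck group $\langle h\rangle$. A loop $z(t)$ in $M$, projected to $U$, lifts to $z(t)/Q(z(t))^{1/n}$ with a continuous branch of the root. Along the loop the root gains the factor $e^{2\pi i\deg/n}$, so the lift changes by $e^{-2\pi i\deg/n}$. All meridians thus map to the same generator of $\langle h\rangle$, and $F_{\mathcal A}$ is connected. Pushing the constant sheaf forward to $U$ gives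
$$H^1(F_{\mathcal A},\mathbb C)=\bigoplus_{\zeta^n=1}H^1(U,L_\zeta),$$
and this is the decomposition into eigenspaces of $h$.

**Step 2: the exponents.** We collect eigenvalues of the same order. Let $\zeta$ have order $k\mid n$. The group $H^1(U,L_\zeta)$ is computed by matrices over $\mathbb Q(\zeta)$, and a Galois automorphism carries those for $\zeta$ to those for any other root of unity of order $k$; so the dimension depends only on $k$. For any $H\in\mathcal A$ the map $z\mapsto([z],\alpha_H(z))$ is an isomorphism $M\cong U\times\mathbb C^*$, so $\dim H^1(U,\mathbb C)=n-1$. Hence
$$\Delta_1^{\mathcal A}=(t-1)^{n-1}\prod_{1<k\mid n}\Phi_k^{e_k},\qquad e_k=\dim H^1(U,L_\zeta),\ \zeta\text{ of order }k.\tag{1}$$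

**Step 3: passing to $M$ and $G$.** It is convenient to work with meridians. Under $M\cong U\times\mathbb C^*$ the local system $L_\zeta$ on $M$ is pulled back from $U$, and $H^0(U,L_\zeta)=0$ for $\zeta\ne1$. By Künneth, for $1<k\mid n$,
$$e_k=\dim H^1(M,L_\zeta)=\dim H^1(G,\mathbb C_\zeta);\tag{2}$$
the second equality holds because $H^1$ of a space with local coefficients depends only on its fundamental group. We put $e_k=0$ if $k\nmid n$.

## 4. Betti–Aomoto cocycles as functions on the hyperplanes

**Definition (flat).** A rank‑$r$ flat of $\mathcal A$ is a set $\mathcal A_Y=\{H\in\mathcal A:H\supseteq Y\}$, where $Y$ is an intersection of codimension $r$ of hyperplanes of $\mathcal A$.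

Any two hyperplanes lie in a unique rank‑2 flat. In Section 1 the rank‑2 flats are the three pairs and the four triples. Let
$$Z_p(\mathcal A)=\Bigl\{a\in\mathbb F_p^{\mathcal A}:\ \omega_1\cdot\sum_H a_He_H=0\Bigr\}.$$

**Lemma 1.** We have $a\in Z_p(\mathcal A)$ if and only if for every rank‑2 flat $X$: if $p\nmid|X|$, then $a$ is constant on $X$; if $p\mid|X|$, then $\sum_{H\in X}a_H=0$. Moreover $\beta_p=\dim Z_p-1$, so $\beta_p=0$ if and only if all $a\in Z_p$ are constant.

*Proof.* The degree‑2 relations come from dependent triples, and a dependent triple lies in one rank‑2 flat. So $A^2=\bigoplus_XA^2_X$, where $A^2_X$ is spanned by the products $e_ie_j$ with $i,j\in X$. Let $X=\{1,\dots,m\}$. The triple $1,i,j$ gives $e_ie_j=e_1e_j-e_1e_i$, and this also holds when $i=1$, $j=1$ or $i=j$. The relation of a triple $i,j,k$ not containing $1$ is a consequence: substituting gives $(e_1e_k-e_1e_j)-(e_1e_k-e_1e_i)+(e_1e_j-e_1e_i)=0$. So $e_1e_j$, $2\le j\le m$, is a basis of $A^2_X$. With $s=\sum_{i\in X}a_i$, the component of $\omega_1\sum a_He_H$ in $A^2_X$ is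
$$\sum_{i,j\in X}a_j\,e_ie_j=\sum_{i,j\in X}a_j(e_1e_j-e_1e_i)=\sum_{j\ge2}(ma_j-s)\,e_1e_j .$$
The condition at $X$ is therefore $ma_j=s$ for $j\ge2$. Summing over $j\ge2$ gives $m(s-a_1)=(m-1)s$, that is, $ma_1=s$ as well. If $p\mid m$, the condition says $s=0$. If $p\nmid m$, it says $a_j=s/m$ for all $j$, that is, $a$ is constant on $X$. Finally, constants lie in $Z_p$, and the image of $A^0$ in $A^1$ is spanned by $\omega_1\neq0$. $\square$

In particular a rank‑2 flat of size $2$ forces equality for every $p$.

**Example (the full $B_3$ arrangement).** The nine planes $x_i$, $x_i\pm x_j$ have three rank‑2 flats of size $4$, namely $\{x_i,x_j,x_i\pm x_j\}$; four of size $3$, namely $\{x_1-x_2,x_2-x_3,x_1-x_3\}$ and its images under sign changes; and six of size $2$, namely $\{x_i,x_j\pm x_k\}$ with $i,j,k$ distinct. (Check: $3\cdot6+4\cdot3+6=36=\binom92$.) For $p=3$ the $4$-flats force constancy; they cover all planes and any two of them share some $x_i$, so $\beta_3(B_3)=0$, although $B_3$ contains the six planes of Section 1.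

**Lemma 2.** (i) If $a\in Z_p(\mathcal A)$, then $a|_{\mathcal A_Y}\in Z_p(\mathcal A_Y)$ for each flat $\mathcal A_Y$. (ii) If $\operatorname{rank}\mathcal A\ge3$ and $\beta_p(\mathcal A_Y)=0$ for all rank‑3 flats, then $\beta_p(\mathcal A)=0$.

*Proof.* (i) If $X\supseteq Y$ is an intersection of codimension $2$, every hyperplane containing $X$ contains $Y$. So the rank‑2 flats of $\mathcal A_Y$ are rank‑2 flats of $\mathcal A$, and Lemma 1 applies. (ii) Let $a\in Z_p(\mathcal A)$. Given $H\ne H'$, choose $H''$ with $H,H',H''$ independent, and put $Y=H\cap H'\cap H''$. By (i), $a$ is constant on $\mathcal A_Y$, so $a_H=a_{H'}$. $\square$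

**Definition (decomposable).** $\mathcal A$ is decomposable if $\mathcal A=\mathcal A'\sqcup\mathcal A''$ with both parts nonempty and $\operatorname{rank}\mathcal A=\operatorname{rank}\mathcal A'+\operatorname{rank}\mathcal A''$.

For example, $\{x_1,x_2,x_1-x_2\}\sqcup\{x_3\}$ is decomposable.

**Lemma 3.** If $\mathcal A$ is decomposable, then $\beta_p(\mathcal A)=0$ for all $p$, and $e_k=0$ for all $k>1$.

*Proof.* The spans $V',V''$ of the forms of $\mathcal A',\mathcal A''$ meet in $0$. Let $H'\in\mathcal A'$, $H''\in\mathcal A''$. A form of $\mathcal A'$ in the span of $\alpha_{H'},\alpha_{H''}$ has zero coefficient at $\alpha_{H''}$, so it is proportional to $\alpha_{H'}$; the same holds with the roles exchanged. So $\{H',H''\}$ is a flat of size $2$ and $a_{H'}=a_{H''}$ for $a\in Z_p$. As both parts are nonempty, $a$ is constant. In suitable coordinates $M=M'\times M''$ and $L_\zeta=L'_\zeta\boxtimes L''_\zeta$. For $\zeta\ne1$ both groups $H^0$ vanish, and Künneth gives $H^1(M,L_\zeta)=0$. $\square$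

## 5. Small flats in Coxeter arrangements, and the icosahedron as $K_6$

**Reduction to irreducible groups.** Suppose $\mathcal A$ lies in a reducible Coxeter arrangement. The components live in complementary spaces of forms. If $\mathcal A$ meets two components, it is decomposable, and Theorem A follows from Lemma 3 and (1). Otherwise $\mathcal A$ lies in one irreducible component, necessarily of rank $\ge3$. From now on $\mathcal A$ is a rank $\ge3$ subarrangement of the arrangement of an irreducible finite Coxeter group $W$ of rank $\ge3$.

By the classification, the Coxeter labels of $W$ are $m(s,t)\in\{2,3,4,5\}$. Recall that the pointwise stabilizer of a subspace is generated by the reflections in it and is a parabolic subgroup, conjugate to a standard one. If $Y$ is an intersection of hyperplanes of $\mathcal A$, of codimension $r$, the hyperplanes of $\mathcal A_Y$ are mirrors of the stabilizer of $Y$, a parabolic of rank $r$. Two facts follow.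

First, a rank‑2 parabolic is dihedral with $m\in\{2,3,4,5\}$ mirrors. So every rank‑2 flat of $\mathcal A$ has size in $\{2,3,4,5\}$.

Second, every rank‑3 flat $\mathcal A_Y$ is a rank‑3 subarrangement of the arrangement of a rank‑3 parabolic. Its type is $A_1^3$ or $A_1\times I_2(m)$, $m\in\{3,4,5\}$, in which case $\mathcal A_Y$ has rank $3$ only if it meets all factors, and it is decomposable; or it is one of $A_3$ (contained in $B_3$), $B_3$, $H_3$. These have $6$, $9$ and $15$ mirrors, so at most $15$.

**The model of $H_3$.** We want to handle subarrangements of $H_3$ without coordinates. Let $1,\dots,6$ be the six axes through opposite vertices of the icosahedron with vertices $(0,\pm1,\pm\varphi)$ and cyclic permutations, $\varphi$ the golden ratio. The reflection $x_1\mapsto-x_1$ preserves the vertices, so $x_1=0$ is a mirror; the vertices on it are $(0,\pm1,\pm\varphi)$, which form exactly two axes. The $15$ mirrors are $W$-conjugate (the labels $3,5$ of the diagram are odd), so each mirror contains exactly two axes. Two axes span a unique plane, so sending a mirror to its pair of axes is injective. There are $15$ mirrors and $15$ edges of the complete graph $K_6$, so mirrors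 correspond bijectively to edges.

Two mirrors sharing a vertex $v$ meet in the axis $v$; the rank‑2 flat there is the star of $v$, of size $5$. Two mirrors with disjoint edges meet in a line that is not one of the six axes. No two edges of the flat there share a vertex, so its edges are pairwise disjoint, and its size is $2$ or $3$.

Thus a subarrangement of $H_3$ is a graph on $\{1,\dots,6\}$. A vertex of degree $d\ge2$ gives a flat of size $d$, namely its star. Two disjoint edges lie in a flat of size $2$ or $3$ consisting of disjoint edges. If the rank is $3$, the graph is not contained in a star. For instance, for the full graph $K_6$ and $p=3$, every star (size $5$) forces constancy and any two stars share an edge, so $\beta_3(H_3)=0$.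

## 6. Bounds from above: nonresonance and reduction modulo $p$

By (1), we must show that $e_3=\beta_3$ and that all other $e_k$, $k>1$, are $0$. The first tool one would try is a vanishing theorem for local systems.

**Lemma 4.** $e_k=0$ for $k\ge6$.

*Proof.* Let $k\mid n$ and let $\zeta$ have order $k$.

**Step 1: cut down to a line arrangement.** This puts us in the plane, where edges are lines and points. Since $\operatorname{rank}\mathcal A\ge3$, we have $\ell\ge3$. By the Zariski–Lefschetz theorem, $\pi_1(U\cap P)\cong\pi_1(U)$ for a generic plane $\mathbb P^2\cong P\subset\mathbb P^{\ell-1}$ (for $\ell=3$ take $P=\mathbb P^2$). So $H^1(U,L_\zeta)=H^1(U\cap P,L_\zeta)$. The set $U\cap P$ is the complement of $n$ distinct lines in $P$. As $P$ is generic, it misses the intersections of codimension $\ge3$ not contained in smaller codimension, that is, the points where lines meet lie only on the codimension‑2 intersections of $\mathcal A$, and their multiplicities are the numbers $|X|\le5$ for rank‑2 flats $X$.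

**Step 2: apply a nonresonance theorem.** Theorem 1 of Cohen–Dimca–Orlik, *Nonresonance conditions for arrangements*, Ann. Inst. Fourier 53 (2003), states the following. Let $N$ be the complement of a hyperplane arrangement in $\mathbb P^r$ and $L$ a local system on $N$. If there is a hyperplane $H$ of the arrangement such that, for every dense edge $X\subseteq H$, the monodromy operator $T_X$ of $L$ does not have eigenvalue $1$, then $H^q(N,L)=0$ for $q\ne r$. For rank one $L$, $T_X$ is the product of the monodromies around the hyperplanes containing $X$. An edge is a nonempty intersection of hyperplanes of the arrangement; it is dense if the arrangement of the hyperplanes through it is not decomposable. So for lines in $\mathbb P^2$ the dense edges are the lines and the points of multiplicity $\ge3$.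

Here $r=2$. On the lines $T=\zeta\ne1$; at a point of multiplicity $|X|\geq 3$ we have $T=\zeta^{|X|}\ne1$, because $3\le|X|\le5<k$. Hence $H^1=0$. $\square$

**Where nonresonance stops.** The argument needs a line with no point whose multiplicity is a multiple of $k$, apart from double points. For the six planes of Section 1 with $k=2$ or $k=6$ there is no trouble: the only dense points are triple, and $\zeta^3=-1$. With $k=3$ the hypothesis fails for every line, since each of the six planes contains two triple lines (for $x=y$ they are spanned by $(1,1,1)$ and $(1,1,-1)$), and there $\zeta^3=1$. It has to fail, since we found $e_3\ge1$ by hand. So nonresonance leaves $k\in\{2,3,4,5\}$. These four numbers are all prime powers, and for prime powers there is a bound by the combinatorial number $\beta_p$.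

**Lemma 5.** $e_{p^s}\le\beta_p(\mathcal A)$ for $p$ prime and $s\ge1$.

This is known (Cohen–Orlik 2000; Papadima–Suciu 2010). Here is a proof.

*Proof.* We may assume $p^s\mid n$. Let $\zeta$ have order $p^s$ and put $\chi(g)=\zeta^{\deg g}$.

**Step 1: integral crossed homomorphisms.** We need an integral form of the twisted cocycles, in order to reduce it modulo $p$. Let $\pi=\zeta-1$ and let $R$ be the localization of $\mathbb Z[\zeta]$ at $(\pi)$, a discrete valuation ring with residue field $\mathbb F_p$. Let $Z^1$ be the $R$-module of maps $f:G\to R$ with $f(gh)=f(g)+\chi(g)f(h)$. Since $G$ is finitely generated and $f$ is determined by its values on generators, $Z^1$ is a submodule of some $R^N$, hence finitely generated and free. Clearing denominators on the generators shows that its rank is $\dim Z^1(G,\mathbb Q(\zeta)_\chi)$. The coboundaries $g\mapsto(\chi(g)-1)v$ form a space of dimension $1$, because $\chi\ne1$. So by (2) the rank of $Z^1$ is $e_{p^s}+1$.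

**Step 2: reduction modulo $\pi$ is injective.** We want to embed $Z^1/\pi Z^1$ into honest homomorphisms. Since $\chi\equiv1$ modulo $\pi$, the reduction $\bar f$ of $f\in Z^1$ is a homomorphism $G\to\mathbb F_p$. If $\bar f=0$, then $f/\pi$ has values in $R$ and lies in $Z^1$, so $f\in\pi Z^1$. Hence $Z^1/\pi Z^1$, of dimension $e_{p^s}+1$ over $\mathbb F_p$, embeds in $\operatorname{Hom}(G,\mathbb F_p)=H^1(M,\mathbb F_p)$.

**Step 3: the image lies in $Z_p(\mathcal A)$.** We look at the next order in $\pi$. Since $G^{ab}=\mathbb Z^n$, we can choose a homomorphism $F:G\to\mathbb Z$ lifting $\bar f$. Then $f-F$ has values in $\pi R$; let $f_1:G\to\mathbb F_p$ be $(f-F)/\pi$ modulo $\pi$. We have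
$$(f-F)(gh)-(f-F)(g)-(f-F)(h)=f(gh)-f(g)-f(h)=(\chi(g)-1)f(h).$$
Divide by $\pi$. Since $(\zeta^d-1)/(\zeta-1)\equiv d$ modulo $\pi$ for all $d\in\mathbb Z$,
$$f_1(gh)-f_1(g)-f_1(h)=\deg(g)\,\bar f(h).$$
So the cocycle $(g,h)\mapsto\deg(g)\bar f(h)$ is a coboundary (of $-f_1$): $\deg\cup\bar f=0$ in $H^2(G,\mathbb F_p)$. Pulling back along the classifying map $M\to K(G,1)$ gives $\deg\cup\bar f=0$ in $H^2(M,\mathbb F_p)$. Under the Orlik–Solomon isomorphism $H^*(M,\mathbb F_p)\cong A^*_{\mathbb F_p}(\mathcal A)$ the generator $e_H$ corresponds to the class that is $1$ on the meridian of $H$ and $0$ on the others, so $\deg$ corresponds to $\omega_1$. Hence $\bar f\in Z_p(\mathcal A)$, and $e_{p^s}+1\le\dim Z_p=\beta_p+1$. $\square$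

For the six planes we now have the complete answer: $e_2,e_6=0$, and $1\le e_3\le\beta_3=1$, so $\Delta_1=(t-1)^5\Phi_3$.

In general, Lemmas 4 and 5 leave $e_2,e_4\le\beta_2$, $e_3\le\beta_3$, $e_5\le\beta_5$. These are only inequalities. They settle every $p$ with $\beta_p=0$. When $\beta_p\ne0$ they give no lower bound for $e_p$, and then something has to be built. Let us see for which $p$ this is needed.

## 7. No colorings modulo $p\neq3$

**Proposition 6.** $\beta_p(\mathcal A)=0$ for every prime $p\ne3$.

*Proof.* If $p\ge7$, no flat size $\le5$ is divisible by $p$. So $a\in Z_p$ is constant on every rank‑2 flat, and any two hyperplanes share one. Let $p\in\{2,5\}$. By Lemma 2(ii), Lemma 3 and Section 5 it suffices to treat rank‑3 subarrangements $\mathcal B$ of $B_3$ and of $H_3$. Suppose $a\in Z_p(\mathcal B)$ is not constant.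

**Step 1: $B_3$, $p=5$.** This case is immediate: flat sizes are $\le4$, so $a$ is constant, a contradiction.

**Step 2: $B_3$, $p=2$.** We show that a non-constant $4$-flat cannot coexist with a plane outside it. Flats of size $2$ and $3$ force constancy. So $a$ is non-constant on some flat of size $4$ of $\mathcal B$, which is a full $4$-flat of $B_3$, say $\{x_1,x_2,x_1\pm x_2\}$, and there $a$ has sum $0$.

(i) Suppose $\mathcal B$ contains some $x_i\pm x_3$ with $i\in\{1,2\}$. By the symmetries that swap $x_1,x_2$ and change signs we may take $H=x_1+x_3$. In $B_3$, $H$ and $x_2$ form a $2$-flat. Also $H$ lies with $x_1+x_2$ in the $3$-flat $\{x_1+x_3,x_1+x_2,x_2-x_3\}$ of $B_3$, and with $x_1-x_2$ in $\{x_1+x_3,x_1-x_2,x_2+x_3\}$. In $\mathcal B$ these flats have size $2$ or $3$, so $a(x_2)=a(x_1+x_2)=a(x_1-x_2)=a(H)=:c$. The sum condition gives $a(x_1)=3c=c$. So $a$ is constant on the $4$-flat, a contradiction.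

(ii) Otherwise $\mathcal B\subseteq\{x_1,x_2,x_1\pm x_2,x_3\}$, and since the rank is $3$, equality holds. Then $x_3$ forms a $2$-flat of $\mathcal B$ with each of the other four, so $a$ is constant, a contradiction.

**Step 3: $H_3$, $p=2$.** We use the graph model and look at a vertex of degree $4$. Disjoint edges have equal values, since they lie in flats of size $2$ or $3$. Edges at a vertex of degree $2$, $3$ or $5$ have equal values. So two edges with different values share a vertex of degree exactly $4$. Let $v$ be such a vertex, with $a$ non-constant on its star. As the sum is $0$, we may name the other vertices $1,\dots,5$ so that $a(v1)=a(v2)=0$, $a(v3)=a(v4)=1$ and $v5\notin\mathcal B$. An edge of $\mathcal B$ not through $v$ with value $0$ cannot be disjoint from $v3$ or $v4$, so it is $34$. One with value $1$ must likewise be $12$. Since the rank is $3$, there is an edge off $v$; say $34$ (otherwise replace $a$ by $a+1$ and relabel). At vertex $3$ the edges $3v$ and $34$ have different values, so vertex $3$ has degree $4$. But the edges of $\mathcal B$ off $v$ are among $12,34$, so the only edges of $\mathcal B$ at $3$ are $3v$ and $34$. Contradiction.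

**Step 4: $H_3$, $p=5$.** Now only stars of full degree $5$ can fail to be constant. Disjoint edges have equal values, and so have edges at a vertex of degree $2,3,4$. So there is a vertex $v$ of degree $5$ with $a$ non-constant on its star, where the sum is $0$. As the rank is $3$, there is an edge off $v$, say $12$. It is disjoint from $v3,v4,v5$, so $a(v3)=a(v4)=a(v5)=a(12)=:c$. If vertex $1$ has degree $<5$, then $a(v1)=a(12)=c$, and the sum condition gives $a(v2)=-4c=c$. If vertex $1$ has degree $5$, then $13\in\mathcal B$ is disjoint from $v2$ and from $v4$, so $a(v2)=a(13)=a(v4)=c$, and the sum condition gives $a(v1)=-4c=c$. In both cases $a$ is constant on the star of $v$, a contradiction. $\square$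

By Lemma 5, $e_2=e_4=e_5=0$; by Lemma 4, $e_k=0$ for $k\ge6$. Only $e_3$ remains.

## 8. The prime $3$: at most one coloring

For $p\ne3$ we won by looking at rank‑3 flats only. For $p=3$ this stops at once: the arrangement $A_3$ has $\beta_3=1$, so Lemma 2(ii) does not apply when an $A_3$ occurs as a rank‑3 flat. Nor do such flats decide the global value. Two examples show this.

**Example ($A_4$).** The ten hyperplanes $x_i-x_j$, $1\le i<j\le5$, contain $A_3$ as the flat with $i,j\le4$. For disjoint pairs $\{i,j\},\{k,l\}$ the two hyperplanes form a $2$-flat, so they have equal values. Two pairs sharing an index, $\{i,j\}$ and $\{i,k\}$, are both disjoint from the pair of the two remaining indices. So $a$ is constant and $\beta_3(A_4)=0$.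

**Example ($D_4$).** On the twelve hyperplanes $x_i\pm x_j$, $1\le i<j\le4$, let $a=0,1,2$ according to whether $\{i,j\}$ belongs to $12|34$, $13|24$ or $14|23$. In $D_4$ all rank‑2 flats have size $2$ (orthogonal pairs) or $3$. An orthogonal pair is $x_i\pm x_j$ with $x_k\pm x_l$, where $\{i,j\}$ and $\{k,l\}$ are complementary, or $x_i+x_j$ with $x_i-x_j$; it has one color. A flat of size $3$ involves index pairs $ij,jk,ik$, which have all three colors. So $a\in Z_3(D_4)$ and $\beta_3(D_4)\ge1$. The flat with $i,j\le3$ is $A_3$ with the coloring of Section 1.

So at $p=3$ we must argue globally. We first bound $\beta_3$ by $1$, and then, from one non-constant $a$, construct a cohomology class as we did in Section 1.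

All rank‑2 flats have sizes in $\{2,3,4,5\}$. So $a\in Z_3(\mathcal A)$ is constant on flats of size $2,4,5$, and on a flat of size $3$ the three values have sum $0$: they are all equal or all different.

**Proposition 7.** $\beta_3(\mathcal A)\le1$.

*Proof.* Suppose $1,a,b\in Z_3(\mathcal A)$ are linearly independent, and let $c=(a,b):\mathcal A\to\mathbb F_3^2$.

**Step 1: localize to rank $3$ without losing two dimensions.** The image of $c$ lies in no affine line, since an equation of such a line would be a linear relation between $1,a,b$. Three vectors of $\mathbb F_3^2$ with sum $0$ are all equal, or distinct and form an affine line (if two agree, $w=-2u=u$; if not, $w=-u-v=u+2(v-u)$). So on a rank‑2 flat, $c$ is constant or, possibly if the size is $3$, bijective onto an affine line. Choose $H_1,H_2,H_3$ with non-collinear $c$-values. They do not lie in a common rank‑2 flat, so they are independent. Put $Y=H_1\cap H_2\cap H_3$ and $S=c(\mathcal A_Y)$.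

**Step 2: $S$ is everything.** We show that $S$ is a translate of a subgroup. If $u\ne v$ are in $S$, hyperplanes of $\mathcal A_Y$ with these values span a flat of size $3$, contained in $\mathcal A_Y$, whose third element has value $-u-v$. So $-u-v\in S$. Adding a constant to $c$ does not affect this rule, so we may assume $0\in S$. Then $u\in S$ implies $-u\in S$: for $u\ne0$ apply the rule to $u$ and $0$. For $u,v\in S$ also $u+v\in S$: if $u\ne v$, apply the rule to $-u,-v$; if $u=v$, then $2u=-u$. So $S$ is a subgroup. It contains three non-collinear points, so $S=\mathbb F_3^2$.

**Step 3: count.** The nine color classes of $\mathcal A_Y$ have equal size: let $\{u,v,w\}$ be an affine line and fix $H\in\mathcal A_Y$ with $c(H)=w$. Sending $K$ to the third element of the flat of $K$ and $H$ maps the class of $u$ to the class of $v$, and the same rule is its inverse. Any two values $u\ne v$ lie on an affine line, so all nine classes have a common size $m$. By Section 5, $9m=|\mathcal A_Y|\le15$, hence $m=1$.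

**Step 4: contradiction.** Now any two planes of $\mathcal A_Y$ have different $c$-values, so they lie in a flat of size exactly $3$. Thus $\mathcal A_Y$ is the complexification of a real rank‑3 arrangement without a rank‑2 flat of size $2$. This contradicts the Sylvester–Gallai theorem in dual form: finitely many lines in $\mathbb P^2(\mathbb R)$, at least two and not all concurrent, have a point lying on exactly two of them. $\square$

## 9. From a coloring to a pencil

In Section 1 the products of the planes of each color satisfied $q_1+q_2+q_3=0$, and this gave a map to a curve. We now prove that every non-constant $a\in Z_3(\mathcal A)$ leads to such a linear relation. For $D_4$ it can be checked directly: with $a_i=x_i^2$,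
$$(a_1-a_2)(a_3-a_4)-(a_1-a_3)(a_2-a_4)+(a_1-a_4)(a_2-a_3)=0,$$
and the three products are exactly the products of the forms of each color.

Let $a\in Z_3(\mathcal A)$ be non-constant and $\mathcal A_i=a^{-1}(i)$, $i\in\mathbb F_3$. Call a rank‑2 flat *rainbow* if it has size $3$ and contains one element of each class.

**Lemma 8.** Two hyperplanes of different classes lie in a rainbow flat. All three classes are nonempty and have the same size $m$; in particular $n=3m$. Every flat of rank $2$ that is not rainbow is monochromatic.

*Proof.* On a rank‑2 flat, $a$ is constant, or the size is $3$ and the values are all different. This gives the first and the last claim. Since $a$ is not constant, there are two classes with elements, and the rainbow flat through two such elements meets the third class. Fix $H$ in one class; $K\mapsto$ (third element of the flat of $K$ and $H$) is a bijection between the other two classes, with inverse given by the same rule. So all sizes agree. $\square$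

**Proposition 9.** If $\beta_3(\mathcal A)=1$, then $e_3\ge1$.

*Proof.* Let $a$ be a non-constant element of $Z_3(\mathcal A)$, with classes $\mathcal A_i$ of size $m$, and let $Q_i=\prod_{H\in\mathcal A_i}\alpha_H$, of degree $m$.

**Step 1: the linear relation.** We claim that $Q_0-\lambda Q_1=cQ_2$ for some $\lambda,c\ne0$. Fix $H\in\mathcal A_2$. The $m$ codimension‑2 subspaces $H\cap K$, $K\in\mathcal A_0$, are pairwise distinct, because a rainbow flat has only one element of class $0$. They coincide with the $m$ distinct subspaces $H\cap K'$, $K'\in\mathcal A_1$, by passing to third elements. So $Q_0|_H$ and $Q_1|_H$ are nonzero products of linear forms with the same simple zeros on $H$, and $Q_0|_H=\lambda Q_1|_H$ for some $\lambda\ne0$. Put $P=Q_0-\lambda Q_1$; then $P|_H=0$.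

Let $H'\in\mathcal A_2\setminus\{H\}$. The form $P|_{H'}$ vanishes on the $m$ distinct subspaces of $H'$ coming from the rainbow flats containing $H'$, since both $Q_0$ and $Q_1$ vanish there. It also vanishes on $H'\cap H$, because $P|_H=0$; and $H'\cap H$ is different from those $m$ subspaces, since a rainbow flat has only one element of class $2$. A form of degree $m$ divisible by $m+1$ pairwise non-proportional linear forms is $0$. So $P|_{H'}=0$. Hence every $\alpha_{H'}$, $H'\in\mathcal A_2$, divides $P$, so $Q_2\mid P$, and $P=cQ_2$ by degrees. Finally $c\ne0$, since $Q_0$ and $Q_1$ are not proportional.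

**Step 2: a map to a curve, onto on $\pi_1$.** We need surjectivity to pull cohomology back injectively. Let $S=\mathbb C\setminus\{0,1\}$ and $f=Q_0/(\lambda Q_1):M\to S$; the value $1$ is omitted because $f-1=cQ_2/(\lambda Q_1)\ne0$ on $M$. Let $X$ be the codimension‑2 subspace of a rainbow flat and $x\in X$ a point on no other hyperplane. Near $x$, each of $Q_0,Q_1$ is a linear form times a nonvanishing function, and the two linear forms are independent. So $y_0=Q_0$ and $y_1=\lambda Q_1$ are part of a local coordinate system at $x$. Moreover $cQ_2=y_0-y_1$, so near $x$ the set $M$ is $\{y_0y_1(y_0-y_1)\ne0\}$, and $f=y_0/y_1$. For small $\varepsilon>0$,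
$$s\mapsto(y_0,y_1)=\frac{\varepsilon}{2(1+|s|)}(s,1),\qquad\text{other coordinates }0,$$
is a continuous map $S\to M$: both coordinates have absolute value less than $\varepsilon$, and $y_0y_1(y_0-y_1)$ is a positive multiple of $s(s-1)\ne0$. Since $y_0/y_1=s$, it is a section of $f$. So $f_*:\pi_1(M)\to\pi_1(S)$ is onto.

**Step 3: pull back a local system.** We choose it so that the pullback is $L_\zeta$. Let $\zeta$ have order $3$, and let $L'$ be the local system on $S$ with monodromy $\zeta$ around $0$ and $1$. Its monodromy around $\infty$ is $\zeta^{-2}=\zeta$. The functions $f$, $f-1$, $1/f$ vanish simply along the hyperplanes of $\mathcal A_0,\mathcal A_2,\mathcal A_1$ respectively, so $f$ maps a meridian of $M$ to a loop winding once around $0$, $1$ or $\infty$. Hence every meridian acts on $f^*L'$ by $\zeta$, that is, $f^*L'=L_\zeta$.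

**Step 4: count dimensions.** Since $f_*$ is onto, $H^1(S,L')\to H^1(M,L_\zeta)$ is injective: a crossed homomorphism on $\pi_1(S)$ whose pullback is $g\mapsto(\zeta^{\deg g}-1)v$ is itself the coboundary of $v$. Also $H^0(S,L')=0$, as $L'$ is nontrivial, and $H^2(S,L')=0$, as $S$ is homotopy equivalent to a wedge of two circles. So $\dim H^1(S,L')=-\chi(S)=1$. As $3\mid n$ by Lemma 8, (2) gives $e_3\ge1$. $\square$

**End of the proof of Theorem A.** If $\beta_3=0$, then $e_3=0$ by Lemma 5. If $\beta_3=1$, then $1\le e_3\le\beta_3=1$ by Proposition 9 and Lemma 5. By Proposition 7 there are no other cases. So $e_3=\beta_3\in\{0,1\}$, all other $e_k$ with $k>1$ vanish (end of Section 7), and $\beta_2=\beta_5=0$. By (1),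
$$\Delta_1^{\mathcal A}=(t-1)^{n-1}\Phi_3^{\beta_3}=(t-1)^{n-1}(\Phi_2\Phi_4)^{\beta_2}\Phi_3^{\beta_3}\Phi_5^{\beta_5}.\qquad\blacksquare$$

## 10. Nets without icosahedra: $A_3$ and $D_4$

We turn to Theorem B. Decomposable $\mathcal A$ have $\beta_3=0$ by Lemma 3, so we stay in the irreducible setting of Section 5.

**Definition (net).** A net of order $m$ on $\mathcal A$ is a partition of $\mathcal A$ into three nonempty classes such that two elements of different classes always lie in a rank‑2 flat of size $3$ containing one element of each class. The classes then have equal size, by the bijections of Lemma 8, and $m$ is this size.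

The colorings of $A_3$ and $D_4$ are nets of orders $2$ and $4$.

**Lemma 10.** $\beta_3(\mathcal A)=1$ if and only if $\mathcal A$ carries a net. For a net, $m\ge2$, each hyperplane lies in exactly $m$ rainbow flats, and there are $m^2$ rainbow flats.

*Proof.* If $\beta_3=1$, use Lemma 8. Conversely, color the classes of a net by $0,1,2\in\mathbb F_3$. On a rainbow flat the sum is $0$; every other rank‑2 flat is monochromatic. So the coloring is a non-constant element of $Z_3$, and $\beta_3=1$ by Proposition 7. If $m=1$, all of $\mathcal A$ is one rank‑2 flat, contrary to $\operatorname{rank}\mathcal A\ge3$. The rainbow flats through $H$ correspond to the elements of another class, and all rainbow flats correspond to pairs in $\mathcal A_0\times\mathcal A_1$. $\square$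

*Proof of Theorem B(a).* By the $D_4$ example and Proposition 7, $\beta_3(D_4)=1$ and $\beta_3(A_3)=1$. By Lemma 1, $\beta_3$ depends only on the rank‑2 flats, so it does not change under linear isomorphisms and trivial factors. This is one direction. For the other, let $\mathcal A$ be a net of order $m$, in an irreducible Coxeter arrangement not of type $H_3,H_4$.

**Step 1: rank‑3 flats have order $2$.** We control $\mathcal A$ locally. Let $H\ne H'$ be in one class and $K$ in another. They are not in a common rank‑2 flat, since the flat of $H$ and $K$ is rainbow; so they are independent. Put $Y=H\cap H'\cap K$. By Lemma 2(i), $\mathcal A_Y$ with the restricted colors is a rank‑3 net, of some order $m_Y\ge2$. By Lemma 3 it is not decomposable. By Section 5 it lies in an $A_3$ or $B_3$ arrangement (a parabolic of type $H_3$ needs a label $5$, which occurs only in $H_3$ and $H_4$). So $3m_Y\le9$. If $m_Y=3$, then $\mathcal A_Y$ is the full $B_3$, and $\beta_3(B_3)=0$ by the example in Section 4, a contradiction. Hence $m_Y=2$.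

**Step 2: a fixed-point-free involution.** We extract a group from the net. For $K\in\mathcal A_1$ let $c_K:\mathcal A_0\to\mathcal A_2$ be the bijection sending $H$ to the third element of the flat of $H,K$. Let $K\ne K'$ and $\tau=c_{K'}^{-1}c_K$. Suppose $\tau(H)=H'$, that is, $c_K(H)=c_{K'}(H')=:L$. Then $H'\ne H$, since otherwise $K$ and $K'$ would lie in the rainbow flat of $H$ and $L$. Let $Y=H\cap H'\cap K$. The flat $\mathcal A_Y$ contains $L\supseteq H\cap K$, and hence $K'\supseteq H'\cap L$. By Step 1 it is a net of order $2$, so its classes are $\{H,H'\},\{K,K'\},\{L,L'\}$ for some $L'$. The bijections $c_K$ and $c_{K'}$ map $\{H,H'\}$ onto $\{L,L'\}$, with $c_K(H)=L$ and $c_{K'}(H')=L$. So $c_K(H')=L'=c_{K'}(H)$, that is, $\tau(H')=H$. Thus $\tau$ is a fixed-point-free involution.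

**Step 3: the group.** We show that the net is the addition table of $(\mathbb Z/2)^k$. Fix $K_0\in\mathcal A_1$, let $\tau_K=c_K^{-1}c_{K_0}$ and $T=\{\tau_K:K\in\mathcal A_1\}$. Each $\tau_K$ satisfies $\tau_K^2=1$. Also $\tau_K\tau_{K'}=\tau_K\tau_{K'}^{-1}=c_K^{-1}c_{K'}$ has square $1$; so the elements of $T$ commute. $T$ is transitive on $\mathcal A_0$: given $H,H'$, let $K$ be the third element of the flat of $H'$ and $c_{K_0}(H)$; then $c_K(H')=c_{K_0}(H)$, so $\tau_K(H)=H'$. Hence $\langle T\rangle$ is abelian and transitive. All its point stabilizers are conjugate, hence equal, hence trivial, so it is regular, of order $m$. For $K\ne K'$ the bijections $c_K,c_{K'}$ agree nowhere by Step 2, so $|T|=m$. Thus $T=\langle T\rangle=:\Gamma$, and $\Gamma\cong(\mathbb Z/2)^k$ with $m=2^k$, $k\ge1$.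

Fix $H_0\in\mathcal A_0$ and put $H_{0,g}=g(H_0)$, $H_{1,h}=K$ for $h=\tau_K$, and $H_{2,g}=c_{K_0}(H_{0,g})$. If $\tau_K=h$, then $c_K=c_{K_0}h^{-1}=c_{K_0}h$, so $c_K(H_{0,g})=c_{K_0}(hg(H_0))$. In additive notation, the rainbow flats are $\{H_{0,g},H_{1,h},H_{2,g+h}\}$; we call this the flat $(g,h,g+h)$.

**Step 4: normal form of the linear forms.** Let $\alpha_{i,g}$ be a form defining $H_{i,g}$. From the flat $(0,0,0)$ we can scale so that $\alpha_{0,0}=x$, $\alpha_{1,0}=y$, $\alpha_{2,0}=x+y$. For $g\ne0$ let $u_g=\alpha_{0,g}$; from the flat $(g,0,g)$ we can scale $u_g$ so that $\alpha_{2,g}=u_g+y$. The forms $x,y,u_g$ are independent, since they define two hyperplanes of one class and one of another. The flats $(0,g,g)$ and $(g,g,0)$ give $\alpha_{1,g}\in\langle x,u_g+y\rangle\cap\langle u_g,x+y\rangle$. If $\alpha x+\beta(u_g+y)=\gamma u_g+\delta(x+y)$, then $\alpha=\delta$, $\beta=\gamma$, $\beta=\delta$. So we may take $\alpha_{1,g}=u_g+x+y$.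

**Step 5: the relation for a sum.** Here the order is at least $4$. Let $g\ne h$ be nonzero. Then $x,y,u_g,u_h$ are independent; otherwise $H_{0,0},H_{0,g},H_{0,h}$ all lie in $\mathcal A_Y$ with $Y=H_{0,0}\cap H_{1,0}\cap H_{0,g}$, contradicting $m_Y=2$. The flats $(g,h,g+h)$ and $(h,g,g+h)$ give
$$u_{g+h}+y=pu_g+q(u_h+x+y)=p'u_h+q'(u_g+x+y).$$
Comparing the coefficients of $x,u_g,u_h$ gives $q=q'$, $p=q'$, $q=p'$. So $u_{g+h}=q(u_g+u_h+x+y)-y$. The flat $(g+h,h,g)$ gives $u_{g+h}=r(u_h+x+y)+s(u_g+y)$. Comparing coefficients of $u_h,u_g,y$ gives $r=q$, $s=q$ and $r+s=q-1$. So $2q=q-1$, $q=-1$, and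
$$u_{g+h}=-(u_g+u_h+x+2y).\tag{3}$$

**Step 6: $k\le2$ and uniqueness.** Suppose $k\ge3$ and take independent $g,h,l\in\Gamma$. Applying (3) to $g+h$ and $l$, and then to $g$ and $h$,
$$u_{g+h+l}=-(u_{g+h}+u_l+x+2y)=u_g+u_h-u_l .$$
Exchanging $h$ and $l$ gives $u_{g+h+l}=u_g+u_l-u_h$. So $u_h=u_l$, a contradiction. Hence $k\in\{1,2\}$. For $k=1$ all forms are determined by the independent forms $x,y,u_g$; for $k=2$, by the independent forms $x,y,u_g,u_h$ and (3). So for each $k$ the arrangement is unique up to linear isomorphism and trivial factors. Steps 1–5 apply to the nets $A_3$ ($m=2$) and $D_4$ ($m=4$) themselves, so $\mathcal A\cong A_3$ or $\mathcal A\cong D_4$. $\blacksquare$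

## 11. A 1-factorization of $K_6$ and the 135 nets in $H_3$

We use the model of Section 5: mirrors of $H_3$ are edges of $K_6$.

**Step 1: the rank‑2 flats of $H_3$.** We locate the flats of size $3$ among the perfect matchings. There are $6$ flats of size $5$, the stars. The flats of size $3$ are at the axes of the rotations of order $3$, which pass through the centers of opposite faces; there are $10$ of them. They consist of pairwise disjoint edges, so each is a perfect matching of $K_6$ (three disjoint edges covering all vertices). There are $15\cdot6/2=45$ pairs of disjoint edges, and $15$ perfect matchings; each disjoint pair lies in exactly one perfect matching. So exactly five perfect matchings are not flats, and their $15$ pairs are the flats of size $2$. The group $W$ permutes the axes, hence acts on $K_6$, preserves the flats with their sizes, and is transitive on edges. So each edge is in exactly $15\cdot2/15=2$ flats of size $2$. In a non-flat perfect matching each edge lies in two pairs, so each edge is in exactly one of these five matchings. In other words, they form a *1‑factorization* $\mathcal F$ of $K_6$: a partition of the edge set into perfect matchings. (The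 smallest interesting example is $K_4$ with $12|34$, $13|24$, $14|23$, which colored $D_4$.)

**Step 2: a counting property of $\mathcal F$.** It will decide which graphs occur. We claim:
$$\text{for any partition of the vertices into two triples, exactly two members of }\mathcal F\text{ consist of crossing edges.}\tag{4}$$
A perfect matching has an odd number of crossing edges, $1$ or $3$, since the other edges use up the vertices of a triple two at a time. If $s$ members of $\mathcal F$ have three, the $9$ crossing edges give $3s+(5-s)=9$, so $s=2$.

**Step 3: bounds for a net.** We set up the counting. The flats of size $3$ of a graph $\mathcal A$ are the stars of vertices of degree exactly $3$ and the perfect matchings $\notin\mathcal F$ contained in $\mathcal A$. Each edge lies in at most $2$ stars, and in at most $3-1=2$ such matchings, since it lies in three perfect matchings of $K_6$, one of them in $\mathcal F$. Let $\mathcal A$ be a net of order $m$. By Lemma 10, each edge lies in $m$ rainbow flats, so $2\le m\le4$. Let $t_v$ be the number of *rainbow vertices* (degree $3$, rainbow star) and $t_m$ the number of rainbow matchings. Then $t_v+t_m=m^2$. The stars of all other vertices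 are monochromatic.

**Step 4: $m=4$ is impossible.** Every edge lies in four rainbow flats, so both its ends have degree $3$. Then there are at most $6\cdot3/2=9<12$ edges.

**Step 5: $m=3$, setting up.** There are $9$ edges. Every edge lies in $3$ rainbow flats, at most two of them matchings, so at least one of its ends is rainbow. If exactly one end is rainbow, both matchings $\notin\mathcal F$ through the edge lie in $\mathcal A$. Let $N$ be the set of non-rainbow vertices, $R$ the set of rainbow ones, and $k=|N|=6-t_v$. No edge lies inside $N$. If $i$ edges lie inside $R$ and $j$ join $R$ and $N$, then $i+j=9$ and $2i+j=3t_v$, so $j=18-3t_v=3k\le9$. Hence $k\le3$.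

**Step 6: $m=3$, the case $k=3$.** We exclude it with (4). All nine edges join $N=\{x,y,z\}$ to the three rainbow vertices, so $\mathcal A=K_{3,3}$. The stars of $x,y,z$ are monochromatic, and since a vertex of $R$ is rainbow, with three different colors. So each of the six perfect matchings of $K_{3,3}$ contains edges of three different colors. Two disjoint edges of different colors must lie in a flat of size $3$, which is the perfect matching containing them. So none of the six is in $\mathcal F$, contradicting (4).

**Step 7: $m=3$, the case $k=2$.** We exclude it by looking at the inner edges of $R$. Let $N=\{x,y\}$. Six edges join $R$ and $N$, and the four vertices of $R$ have $3$ inner edges. Let $n_v\le2$ be the number of neighbors of $v\in R$ in $N$; then $\sum n_v=6$. So $(n_v)$ is $(2,2,2,0)$ or $(2,2,1,1)$ up to order. Some $n_v=2$; as $v$ is rainbow, the colors at $x$ and $y$ differ. Let $\delta$ be the third color. At a vertex with $n_v=2$ the one inner edge has color $\delta$.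

If $(n_v)=(2,2,2,0)$, the vertex with $n_v=0$ is joined in $R$ to the three others by edges which all have color $\delta$, so it is not rainbow, a contradiction.

If $(n_v)=(2,2,1,1)$, the inner degrees are $1,1,2,2$, so the three inner edges form a path $p\,a\,b\,q$ with $n_p=n_q=2$. The edges $pa$ and $bq$ have color $\delta$. So the edge from $a$ to $N$ and the edge from $b$ to $N$ both have the color different from $\delta$ and from the color of $ab$. As the stars of $x$ and $y$ are monochromatic of different colors, both edges go to the same vertex, say $x$. Then $y$ is adjacent only to $p$ and $q$. The edge $xp$ has exactly one rainbow end, so two matchings through $xp$ lie in $\mathcal A$. They use two different edges from $y$ to $\{a,b,q\}$, but $y$ is adjacent only to $q$ among these. Contradiction.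

**Step 8: $m=3$, the case $k=1$.** We count colors. Let $N=\{x\}$; then $\deg x=3$, and the three edges at $x$ have one color, so they form a whole color class. There are two rainbow vertices not adjacent to $x$, and they have no edge of this color. Contradiction.

**Step 9: $m=3$, the case $k=0$.** This case produces ten nets. All vertices are rainbow, so $\mathcal A$ is cubic, each class is a perfect matching, and $t_m=9-6=3$. The complement of a cubic graph on $6$ vertices is $2$-regular, a hexagon or two triangles, so the graph is the prism or $K_{3,3}$.

A perfect matching of the prism has an odd number of rungs. So there are four: the set of all rungs, and three matchings with exactly one rung. A partition of the edges into three perfect matchings cannot use the rungs matching, because the remaining two triangles contain no perfect matching. So it uses the latter three, and then only the rungs matching can be rainbow. So $t_m\le1$, a contradiction.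

For $K_{3,3}$ the six perfect matchings correspond to $S_3$. Two of equal parity are disjoint (a $3$-cycle has no fixed point), and two of opposite parity share exactly one edge (a transposition has one fixed point). So the classes form one parity class. Conversely, color the edges of $K_{3,3}$ by one parity class. Adjacent edges lie in a star of size $3$, which is rainbow. Two disjoint edges of different classes lie in a unique perfect matching; it is not one of the classes, so it has opposite parity, and it then contains one edge of each class. Each matching of opposite parity arises in this way. So the coloring is a net if and only if no matching of the opposite parity is in $\mathcal F$. By (4), exactly two members of $\mathcal F$ lie in $K_{3,3}$; being disjoint, they have equal parity. So exactly one of the two colorings is a net. Hence for $m=3$ exactly the $\frac12\binom63=10$ graphs $K_{3,3}$ occur.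

**Step 10: $m=2$, the criterion.** There are $6$ edges and four rainbow flats. In a net of order $2$ any two rainbow flats share exactly one edge: if $H$ is in both, then (the flat of $H$ with an element of another class being unique) nothing else is; and of the four flats, each edge lies in exactly two, so each flat meets the other three in $3\cdot1=3$ edge incidences in total, at most one with each. Conversely, suppose six planes have four flats of size $3$ that pairwise share exactly one plane, each plane lying in exactly two of the four. Number the flats $1,\dots,4$ and label a plane by the pair of flats containing it; this is a bijection onto the six pairs. Let the classes be the three pairs of complementary labels. Two planes of different classes have labels with exactly one common number, so they lie in that flat, and the flat numbered $i$ contains the labels $ij$ for $j\ne i$, one from each class. So this is a net. We now list the graphs by $t_v$. Note that two rainbow vertices are adjacent, because their stars share an edge.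

**Step 11: $m=2$, $t_v=4$.** Four pairwise adjacent vertices of degree $3$ use all six edges, so $\mathcal A=K_4$. The four stars satisfy the criterion. There are $\binom64=15$ graphs, all nets.

**Step 12: $m=2$, $t_v=3$.** Let $1,2,3$ be the rainbow vertices. The edges are $12,13,23,1a,2b,3c$ with $a,b,c\notin\{1,2,3\}$. The first three already lie in two stars each, so the fourth flat is $\{1a,2b,3c\}$. It is not a star, so it must be a perfect matching $\notin\mathcal F$. Conversely, any such choice satisfies the criterion. There are $\binom63=20$ choices of the triangle, which is the only triangle of the graph, and by (4), $6-2=4$ matchings for each. This gives $80$ graphs, all nets.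

**Step 13: $m=2$, $t_v=2$.** Let $1,2$ be the rainbow vertices. The edges are $12,1a,1b,2c,2d$ and a sixth edge $e$. The edge $12$ already lies in two stars. Each of $1a,1b,2c,2d$ lies in exactly one of the two rainbow matchings, and each matching shares exactly one edge with each star. So, after naming $c,d$ suitably, the two matchings are $\{1a,2c,e\}$ and $\{1b,2d,e\}$, with $e$ their common edge. Both $\{1,2,a,c\}$ and $\{1,2,b,d\}$ are complementary to $e$, so $\{a,c\}=\{b,d\}$; since $a\ne b$, this forces $c=b$ and $d=a$, and $e$ is complementary to $\{1,2,a,b\}$. The third perfect matching through $e$ is $\{12,ab,e\}$, and exactly one of the three is in $\mathcal F$. So both matchings are $\notin\mathcal F$ if and only if $\{12,ab,e\}\in\mathcal F$. Conversely, in that case the stars of $1$ and $2$ and the matchings $\{1a,2b,e\}$, $\{1b,2a,e\}$ satisfy the criterion: the six pairwise intersections are $12,1a,1b,2b,2a,e$. The graph determines $e$ (its isolated edge) and $12$ (the edge joining the two vertices of degree $3$), hence also $ab$. So there are $5\cdot3!=30$ graphs, one for each member of $\mathcal F$ and each assignment of the roles $12,ab,e$ to its edges; all are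 nets.

**Step 14: $m=2$, $t_v=1$ and $t_v=0$.** These are impossible. If $t_v=1$, the three rainbow matchings have three pairwise intersections, which are three different edges (an edge lies in only two rainbow flats). Any two of them lie in a common matching, so they are pairwise disjoint and cover all six vertices. The one at the rainbow vertex would lie in three rainbow flats, a contradiction. If $t_v=0$, each vertex is covered once by each of the four matchings, and each edge lies in two of them, so every vertex has degree $2$. A $2$-regular graph on six vertices is a hexagon, with two perfect matchings, or two triangles, with none. But four are needed.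

The three types in Steps 11–13 are pairwise non-isomorphic, so for $m=2$ there are $15+80+30=125$ graphs. Together with the $10$ graphs of Step 9 this gives $135$, which proves Theorem B(b). $\blacksquare$
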